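# Three real edge weights for every nice graph

## 1. Every three-element set of reals weights every nice graph

All graphs are simple, finite and undirected.

**Theorem 1.** Let $G=(V,E)$ be a graph no component of which is $K_2$, and let $Q\subset\mathbb R$ be any set with exactly three elements. Then there is a map $w:E\to Q$ such that
$$\sum_{e\ni u}w(e)\neq\sum_{e\ni v}w(e)\qquad\text{for every edge }uv\in E .$$

Let us fix the words. A graph is *nice* if it has no $K_2$ component. A map $w:E\to Q$ is a *$Q$-edge weighting*, and $d_w(v)=\sum_{e\ni v}w(e)$ is the *weighted degree* of $v$. An edge $uv$ is a *conflict* if $d_w(u)=d_w(v)$, and $w$ is *proper* if there are no conflicts. A graph is *universally 3-edge-weightable* if it has a proper $Q$-edge weighting for every three-element $Q\subset\mathbb R$. The edge of a $K_2$ component is a conflict for every weighting, so Theorem 1 says: a graph is universally 3-edge-weightable if and only if it is nice. The question whether this holds is taken from Kecai Deng, "Regular graphs are universally 3-edge-weightable", arXiv:2602.06659 (2026). For the particular set $Q=\{1,2,3\}$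 the statement is the 1-2-3 theorem (Keusch); we shall not use it. In Theorem 1 the set $Q$ is given to us, and it may contain $0$, negative numbers or irrational numbers.

Some cases by hand. On the path with two edges of weights $a,b$ the weighted degrees are $a,\ a+b,\ b$, so the weighting is proper iff $a,b\ne0$; every three-element $Q$ contains a nonzero element. On the path with three edges of weights $x_1,x_2,x_3$ the degrees are $x_1,\ x_1+x_2,\ x_2+x_3,\ x_3$, so we need $x_2\neq0$ and $x_1\ne x_3$. On the triangle, the ends of an edge have equal weighted degrees iff the other two edges have equal weights. So all three weights must be different, and no two-element set can work there. Notice that the value $0$ matters already on the smallest path; it will be the last obstacle of the whole proof.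

There are two further results. Theorem 2 is a list version for graphs of odd order, stated and proved in Section 5. Corollary 3 transfers Theorem 1 to torsion-free abelian groups, in Section 12.

Components can be treated separately, and isolated vertices have no edges. So for Theorem 1 we assume from now on that $G$ is connected with $n=|V|\ge3$. We write $\mathbb F_2=\{0,1\}$, compute parities in $\mathbb F_2$, and let $[S]$ be $1$ if the statement $S$ holds and $0$ otherwise.

## 2. From real weights to parities

The aim of this section is to extract from $Q$ a parity that can separate the two ends of an edge.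

**Step 1 (integers).** The space $\operatorname{span}_{\mathbb Q}Q$ is finite-dimensional over $\mathbb Q$. For each of the three nonzero differences of elements of $Q$, the $\mathbb Q$-linear functionals killing it form a proper subspace of the dual, and finitely many proper subspaces do not cover a vector space over an infinite field. So some $\mathbb Q$-linear map to $\mathbb Q$ is injective on $Q$; after scaling, the images are integers. Equal weighted degrees have equal images. Hence a proper weighting for the image of $Q$ pulls back to a proper one for $Q$, and we may assume $Q\subset\mathbb Z$. For example $\{0,1,\sqrt2\}$ can be replaced by $\{0,1,3\}$.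

**Step 2 (majority pair).** Let $q_0\in Q$, let $g$ be the gcd of the differences of $Q$, and write $x=q_0+gx'$ for $x\in Q$. The three integers $x'$ include $0$ and have gcd $1$, so both parities occur among them. Hence exactly two elements of $Q$, the *majority pair*, share a parity $\mu$ of $x'$, and the third one, $\gamma$, has the other parity. Only one element is outside the majority pair, so $\max Q$ or $\min Q$ is inside it. Replacing $Q$ by $-Q$ if necessary, we assume
$$Q=\{\alpha,c,\gamma\},\qquad c=\max Q,\qquad \{\alpha,c\}\text{ is the majority pair.}$$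
For $Q=\{1,2,3\}$ we get $c=3$, $\alpha=1$, $\gamma=2$. For $Q=\{0,2,3\}$ the pair is $\{0,2\}$, which misses the maximum; we pass to $\{0,-2,-3\}$ with $c=0$, $\alpha=-2$, $\gamma=-3$.

**Step 3 (the parity).** For a weighting $w$ let $Z=\{e:w(e)=\gamma\}$ and put $h(v)=\lfloor q_0d(v)/g\rfloor+\mu d(v)\in\mathbb F_2$, where $d(v)$ is the ordinary degree. We have $\lfloor d_w(v)/g\rfloor=\lfloor q_0d(v)/g\rfloor+\sum_{e\ni v}w(e)'$. Each edge at $v$ contributes $\mu$ to the parity of the last sum, and an edge of $Z$ contributes one more. So the parity of $\lfloor d_w(v)/g\rfloor$ is $h(v)+\deg_Z(v)$, and $d_w(u)=d_w(v)$ forces $h(u)+\deg_Z(u)=h(v)+\deg_Z(v)$. For $Q=\{1,2,3\}$ with $q_0=1$ we have $g=1$, $\mu=0$, $h(v)\equiv d(v)$, and $h+\deg_Z$ is just the parity of $d_w$.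

A large part of the argument uses only this implication, so we isolate it.

**Definition (parity setting).** $G$ is a connected graph. There are reals $f(v)$ for the vertices and, for each edge $e$, reals $\alpha_e\ne\beta_e$ and $\gamma_e$. A weighting comes with a set $Z\subset E$, such that $w(e)=\gamma_e$ for $e\in Z$ and $w(e)\in\{\alpha_e,\beta_e\}$ for $e\notin Z$. We put $D_w(v)=f(v)+\sum_{e\ni v}w(e)$. There is a function $h:V\to\mathbb F_2$ such that for every such weighting and every edge $uv$,
$$D_w(u)=D_w(v)\ \Longrightarrow\ h(u)+\deg_Z(u)=h(v)+\deg_Z(v).\tag{A}$$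

Theorem 1 is the case $f=0$, $\alpha_e=\alpha$, $\beta_e=c$, $\gamma_e=\gamma$, with $h$ from Step 3.

## 3. A maximum cut, and toggles on its edges

Here is what one would try. Pick a colouring $\pi:V\to\mathbb F_2$ and a set $Z$ with $h+\deg_Z=\pi$ at every vertex. By (A), an edge whose ends have different colours is never a conflict, whatever values in $\{\alpha_e,\beta_e\}$ are given to the edges outside $Z$. Only the monochromatic edges remain. To have few of them, let $\pi$ come from a maximum cut. To deal with them, leave some edges outside $Z$ open, with value $\alpha_e$ or $\beta_e$ to be decided; call these open edges *toggles*. The toggles do not influence parities, and the two-valued Nullstellensatz decides them. We now collect the tools.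

**Definition (maximum-cut colouring).** Let $H$ be a connected graph. A colouring $\chi:V(H)\to\mathbb F_2$ is a *maximum-cut colouring* if it maximises the number of bichromatic edges. Let $K$ and $I$ be the sets of bichromatic and monochromatic edges. For $R\subset V(H)$ let $\partial R$ be the set of edges with exactly one end in $R$, and $g(R)=|\partial R\cap K|-|\partial R\cap I|$.

Switching $\chi$ on $R$ changes the cut size by $-g(R)$. So $g(R)\ge0$ always, and $g(R)=0$ iff the switched colouring is again a maximum cut. In particular a bridge is always bichromatic: otherwise switching one side of it would gain an edge. For the triangle $123$, colouring $1,2$ alike and $3$ differently is a maximum cut, with $I=\{12\}$ and $K=\{13,23\}$.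

Put $F_H=\prod_{uv\in I}(x_u-x_v)$, with each edge of $I$ oriented in some way (only the sign depends on this). For a set $Y$ of edges put $\partial_Y=\prod_{st\in Y}(\partial_s+\partial_t)$, where $\partial_v=\partial/\partial x_v$.

**Fact 1 (Combinatorial Nullstellensatz, two-valued form).** If a real polynomial $\Phi$ of total degree at most $N$ in $w_1,\dots,w_N$ has a nonzero coefficient at $w_1\cdots w_N$, then it is nonzero at some point of every grid $\prod_i\{a_i,b_i\}$ with $a_i\ne b_i$.

This is a case of Alon's theorem. A proof of this case: apply to $\Phi$, for each $i$, the operation "value at $w_i=b_i$ minus value at $w_i=a_i$, divided by $b_i-a_i$". The result is a linear combination of the values of $\Phi$ on the grid. It sends a monomial $\prod w_i^{m_i}$ to $\prod (b_i^{m_i}-a_i^{m_i})/(b_i-a_i)$, which is $0$ if some $m_i=0$. The only monomial of degree at most $N$ with all $m_i\ge1$ is $w_1\cdots w_N$, which is sent to $1$. So the result is the coefficient in question, and not all grid values vanish.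

**Fact 2 (coefficient as derivative).** Let $T$ be a set of edges and $\Psi$ a homogeneous polynomial of degree $|T|$ in the $x_v$. Substitute $x_v\mapsto\sum_{e\in T,\,e\ni v}w_e$. Then
$$\text{the coefficient of }\prod_{e\in T}w_e\text{ in the result equals }\partial_T\Psi.\tag{1}$$
Indeed, applying $\prod_{e\in T}\partial/\partial w_e$ to a form of degree $|T|$ extracts this coefficient, and by the chain rule $\partial/\partial w_{uv}$ acts as $\partial_u+\partial_v$ before the substitution.

**Fact 3 (inner product).** $\langle p,q\rangle=p(\partial)q|_{0}$ is a positive definite inner product on real polynomials: distinct monomials are orthogonal, and $x^a$ has square norm $\prod a_v!>0$.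

**Fact 4 (prescribed parities).** In a connected graph every vertex set of even size is the set of odd-degree vertices of some edge set: pair up the vertices, join each pair by a path, and add the paths modulo $2$.

Now let $\pi$ be a maximum-cut colouring of $G$ itself and $T$ the set of toggles. To run the plan we want $|T|=|I|$, so that the product of the $D_w(u)-D_w(v)$ over $uv\in I$ has degree at most the number of toggles. We want $\partial_TF_G\ne0$, so that by (1) the coefficient does not vanish. And we want $(V,E\setminus T)$ connected, so that by Fact 4 the set $Z$ can avoid $T$. The second wish by itself is within reach for a positivity reason: $F_G(\partial)F_G=\langle F_G,F_G\rangle>0$. So it suffices to write the operator $F_G(\partial)$ as a linear combination of operators $\partial_Y$ with $Y\subset K$, $|Y|=|I|$ and $(V,E\setminus Y)$ connected; then one of these $Y$ satisfies $\partial_YF_G\ne0$. In the triangle this is the identity $\partial_1-\partial_2=(\partial_1+\partial_3)-(\partial_2+\partial_3)$. The next section proves that such an expansion always exists.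

## 4. Products of linear forms described by directional degrees

We want to recognise when a polynomial is a combination of products of given linear forms whose complements still span. Let $U$ be a finite-dimensional real vector space, $X$ a finite family in $U$ (repetitions allowed), and $N\le U$ a subspace with $\operatorname{span}X+N=U$. Elements of $\mathrm{Sym}(U)$ are polynomial functions on $U^*$. For $\eta\in U^*$ let $\deg_\eta p$ be the degree in $\tau$ of $p(\xi+\tau\eta)$, viewed as a polynomial in $\tau$ whose coefficients are polynomials in $\xi\in U^*$, with $\deg_\eta0=-\infty$. Polynomials in $\xi$ form a domain, so $\deg_\eta(pq)=\deg_\eta p+\deg_\eta q$. Put $\rho_X(\eta)=\#\{x\in X:\langle x,\eta\rangle\ne0\}$ and $\ell_Y=\prod_{y\in Y}y$, and let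
$$\mathcal P(X;N)=\operatorname{span}\{\ell_Y:\ Y\subset X,\ \operatorname{span}(X\setminus Y)+N=U\},$$
$$\mathcal Q(X;N)=\{p:\ \deg_\eta p\le\rho_X(\eta)\text{ for all }\eta,\ \text{and}\ \deg_\eta p\le\rho_X(\eta)-1\text{ for }\eta\in N^\perp\setminus0\}.$$
For instance, let $U$ be one-dimensional and $X=\{x\}$ with $x\neq0$. If $N=0$, then $Y=\{x\}$ is not allowed, and both spaces consist of the constants. If $N=U$, then both are $\operatorname{span}\{1,x\}$.

**Lemma 1.** $\mathcal P(X;N)=\mathcal Q(X;N)$.

**Proof.** *The inclusion $\subset$.* $\mathcal Q$ is a linear space, since $\deg_\eta(p+q)\le\max(\deg_\eta p,\deg_\eta q)$. If $0\in Y$ then $\ell_Y=0$. Otherwise $\deg_\eta\ell_Y=\#\{y\in Y:\langle y,\eta\rangle\ne0\}\le\rho_X(\eta)$. If $0\ne\eta\in N^\perp$ and $\operatorname{span}(X\setminus Y)+N=U$, then $\eta$ cannot kill all of $X\setminus Y$, so some $x\in X\setminus Y$ is counted in $\rho_X(\eta)$ but not in $\deg_\eta\ell_Y$, and the bound improves by one.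

*The inclusion $\supset$*, by induction on $|X|$. If $X=\emptyset$, then $N=U$, and $\deg_\eta p\le0$ for all $\eta$ makes $p$ constant; constants are multiples of $\ell_\emptyset\in\mathcal P$.

Let $x\in X$, $X'=X\setminus x$ and $p\in\mathcal Q(X;N)$. If $x=0$, then $\rho_X=\rho_{X'}$ and $\operatorname{span}X'+N=U$, so $\mathcal Q(X;N)=\mathcal Q(X';N)=\mathcal P(X';N)\subset\mathcal P(X;N)$.

Let $x\ne0$. First we correct $p$ on the hyperplane $x^\perp=(U/\mathbb Rx)^*$. Let bars denote images in $U/\mathbb Rx$. For $\eta\in x^\perp$ we have $\rho_{\bar X'}(\eta)=\rho_X(\eta)$, and $\bar N^\perp=N^\perp\cap x^\perp$. Restricting $p$ to $x^\perp$ does not increase $\deg_\eta$, so $p|_{x^\perp}\in\mathcal Q(\bar X';\bar N)$; also $\operatorname{span}\bar X'+\bar N=U/\mathbb Rx$. By induction $p|_{x^\perp}=\sum c_Y\ell_{\bar Y}$ over sets $Y\subset X'$ with $\operatorname{span}(X'\setminus Y)+\mathbb Rx+N=U$, that is, $\operatorname{span}(X\setminus Y)+N=U$. So $p_0=\sum c_Y\ell_Y$ lies in $\mathcal P(X;N)\subset\mathcal Q(X;N)$.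

Now $p-p_0$ vanishes on the hyperplane $x^\perp$, hence $p-p_0=xq$ for a polynomial $q$, and $xq\in\mathcal Q(X;N)$. Both $\deg_\eta(xq)=[\langle x,\eta\rangle\ne0]+\deg_\eta q$ and $\rho_X(\eta)=[\langle x,\eta\rangle\ne0]+\rho_{X'}(\eta)$. So $\deg_\eta q\le\rho_{X'}(\eta)$ for all $\eta$, and $\deg_\eta q\le\rho_{X'}(\eta)-1$ on $N^\perp\setminus0$. If $\operatorname{span}X'+N=U$, then $q\in\mathcal Q(X';N)=\mathcal P(X';N)$ by induction, and multiplying each $\ell_Y$ by $x$ gives $\ell_{Y\cup x}$ with $X\setminus(Y\cup x)=X'\setminus Y$; so $xq\in\mathcal P(X;N)$. Otherwise some $0\ne\eta\in N^\perp$ kills $X'$, so $\deg_\eta q\le-1$ and $q=0$. In both cases $p\in\mathcal P(X;N)$. $\square$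

We apply this to a maximum cut. Part (2) of the next lemma gives one more toggle than there are monochromatic edges; it will be needed only in Section 10.

**Lemma 2.** Let $H$ be a connected graph with a maximum-cut colouring $\chi$, with $K,I,g,F_H$ as above, and let $\varsigma_v=(-1)^{\chi(v)}$.

(1) $F_H(\partial)$ is a linear combination of the $\partial_Y$ with $Y\subset K$, $|Y|=|I|$ and $(V(H),E(H)\setminus Y)$ connected.

(2) Let $s\ne y$ be vertices such that $g(R)\ge1$ whenever $|R\cap\{s,y\}|=1$, and such that no bridge of $H$ separates $s$ from $y$. Then $F_H(\partial)(\partial_s-\varsigma_s\varsigma_y\partial_y)$ is a linear combination of the $\partial_Y$ with $Y\subset K$, $|Y|=|I|+1$ and $(V(H),E(H)\setminus Y)$ connected.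

**Proof.** Let $U$ be the space of linear forms in the $x_v$ with coefficient sum $0$, so $U^*=\mathbb R^{V(H)}/\mathbb R\mathbf 1$. Let $X=\{x_s-x_t:st\in K\}$ and $N=\operatorname{span}\{x_u-x_v:uv\in I\}$. As $H$ is connected, $\operatorname{span}X+N=U$. Since $E(H)\setminus Y=(K\setminus Y)\cup I$ for $Y\subset K$, we have $\operatorname{span}(X\setminus Y)+N=U$ iff $(V(H),E(H)\setminus Y)$ is connected. So Lemma 1 speaks about exactly the sets $Y$ we want.

**Step 1 ($F_H\in\mathcal Q(X;N)$).** Let $\eta\in U^*$ have level sets $L_1,\dots,L_k$. Then $\rho_X(\eta)$ and $\deg_\eta F_H$ are the numbers of edges of $K$, respectively of $I$, joining different levels. Each such edge lies in $\partial L_i$ for exactly two $i$, so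
$$\rho_X(\eta)-\deg_\eta F_H=\tfrac12\sum_ig(L_i)\ge0.\tag{2}$$
If $\eta\in N^\perp\setminus0$, then $\eta$ is constant along edges of $I$ but not constant. So $\deg_\eta F_H=0$, while some edge joins different levels by connectivity and must lie in $K$; thus $\rho_X(\eta)\ge1$. Hence $F_H\in\mathcal Q(X;N)$.

**Step 2 ($F_H\cdot(x_s-x_y)\in\mathcal Q(X;N)$ under the hypotheses of (2)).** The new factor adds $[\eta_s\ne\eta_y]$ to $\deg_\eta$, so only $\eta$ with $\eta_s\neq\eta_y$ need attention. The level of $s$ and the level of $y$ each contain exactly one of $s,y$, so each has $g\ge1$, and the right side of (2) is at least $1$. If moreover $\eta\in N^\perp$, let $L$ be the level of $s$. Then $\partial L\subset K$, and $\partial L\ne\emptyset$. It is not a single edge, because that edge would be a bridge separating $s$ from $y$. So $\rho_X(\eta)\ge2=\deg_\eta(F_H(x_s-x_y))+1$.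

**Step 3 (signs).** By Lemma 1 the two polynomials are combinations of products $\ell_Y$ with $Y\subset K$ and $(V(H),E(H)\setminus Y)$ connected. They are homogeneous of degrees $|I|$ and $|I|+1$, so only the terms with $|Y|$ equal to the degree are needed. Substitute $x_v\mapsto\varsigma_v\partial_v$. For $st\in K$ the form $x_s-x_t$ becomes $\pm(\partial_s+\partial_t)$; for $uv\in I$ the form $x_u-x_v$ becomes $\pm(\partial_u-\partial_v)$; and $x_s-x_y$ becomes $\pm(\partial_s-\varsigma_s\varsigma_y\partial_y)$. $\square$

## 5. Odd order: one maximum cut is enough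

**Lemma 3.** In the parity setting, suppose $G$ has a maximum-cut colouring $\pi$ with $\sum_{v\in V}(\pi(v)+h(v))=0$ in $\mathbb F_2$. Then there is a weighting with $D_w(u)\ne D_w(v)$ for all edges $uv$.

**Proof.** By Lemma 2(1), $F_G(\partial)=\sum_Yc_Y\partial_Y$ over $Y\subset K$ with $|Y|=|I|$ and $(V,E\setminus Y)$ connected. Since $F_G(\partial)F_G=\langle F_G,F_G\rangle>0$, some such $Y$ has $\partial_YF_G\ne0$; its edges are the toggles. By Fact 4 there is $Z\subset E\setminus Y$ with $\deg_Z\equiv\pi+h$ at every vertex, because the sum of $\pi+h$ is even. Give $\gamma_e$ to the edges of $Z$ and $\alpha_e$ to the edges outside $Z\cup Y$. Whatever values in $\{\alpha_e,\beta_e\}$ the toggles get, $h+\deg_Z=\pi$, so by (A) no edge of $K$ is a conflict. Let $\Phi=\prod_{uv\in I}(D_w(u)-D_w(v))$, a polynomial in the toggle weights of degree at most $|I|=|Y|$. Its part of degree $|I|$ is, up to sign, $F_G$ after the substitution of Fact 2 with $T=Y$. By (1) the coefficient of $\prod_{e\in Y}w_e$ is $\pm\partial_YF_G\ne0$, and Fact 1 gives toggle values with $\Phi\ne0$. $\square$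

If $n$ is odd, replacing $\pi$ by its complement changes $\sum(\pi+h)$ by $n\equiv1$. So one of the two satisfies the hypothesis, and *Theorem 1 holds for connected $G$ of odd order*. Since Lemma 3 used only (A), the same argument gives more.

**Theorem 2.** Let every component of $G$ have an odd number of vertices. Let $f:V\to\mathbb R$ be arbitrary and let $L(e)$ be 3-element sets of integers, each containing an even and an odd number. Then there are $w(e)\in L(e)$ such that $D_w(v)=f(v)+\sum_{e\ni v}w(e)$ satisfies $D_w(u)\ne D_w(v)$ for every edge $uv$.

**Proof.** We may assume that $G$ is connected with $n\ge3$ odd. Let $\alpha_e,\beta_e$ be the two elements of $L(e)$ of equal parity, $\gamma_e$ the third, and $h(v)=\lfloor f(v)\rfloor+\sum_{e\ni v}\alpha_e$ modulo $2$. Then $\lfloor D_w(v)\rfloor=\lfloor f(v)\rfloor+\sum_{e\ni v}w(e)$ has parity $h(v)+\deg_Z(v)$. So (A) holds, and Lemma 3 applies to a maximum-cut colouring or to its complement. $\square$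

The odd-order hypothesis cannot simply be dropped: $K_2$ with $f(u)=f(v)$ is a counterexample. A list version for even order, or for arbitrary 3-element lists of reals on the edges, is not claimed here.

To see the method work, take the triangle $123$ and $Q=\{1,2,3\}$. Here $h\equiv d\equiv0$, so we need $\sum\pi$ even: $\pi=(1,1,0)$. Take $Y=\{13\}$; then $Z=\{12\}$ has the degrees $(1,1,0)$. So $w(12)=2$, $w(23)=1$, $w(13)\in\{1,3\}$, and the only monochromatic edge $12$ has $d_w(1)=2+w(13)$, $d_w(2)=3$. The toggle value $3$ gives degrees $5,3,4$.

**Where this stops.** If $n$ is even, complementing $\pi$ does not change $\sum(\pi+h)$, and nothing else may be available: a connected bipartite graph has only its two proper 2-colourings as maximum-cut colourings. Take $K_{1,3}$ and $Q=\{1,2,3\}$, so that $h+\deg_Z$ is the parity of $d_w$. Then $\sum h\equiv\sum d=6\equiv0$, while the colour classes have sizes $1$ and $3$, so $\sum(\pi+h)=1$. Directly: the sum of all weighted degrees is even, so the parity of $d_w$ cannot be exactly the bipartition. Yet giving weight $1$ to every edge is proper, because the centre is larger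 than the leaves. The path $P_6=v_1\cdots v_6$ with $Q=\{1,2,3\}$ fails in the same way, with classes of size $3$ and $\sum h\equiv10\equiv0$. It will be our running example.

The remedy has two parts. First, to change the total parity, choose a vertex $r$ and complement the colouring on an odd component of $G-r$. This spoils the maximum cut of $G$, but only at edges at $r$. So we use maximum cuts of the pieces $B-t$ ($B$ a block, $t$ its vertex nearest to $r$) and handle the edges at each $t$ separately, using edges from $t$ to vertices of the other colour as toggles for edges from $t$ to vertices of its own colour. Second, when even this does not suffice, we let the root win by size, as in $K_{1,3}$. From now on $n$ is even, hence $n\ge4$.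

## 6. Blocks and rooted parity patterns

Recall: a *block* of a connected graph with at least two vertices is either a bridge (as a $K_2$) or a maximal 2-connected subgraph. Blocks partition the edges and are induced subgraphs, two blocks share at most one vertex, and for a vertex $t$ of a block $B$ the graph $B-t$ is connected and nonempty. A vertex with only one neighbour in a block lies on a bridge. The components of $G-t$ correspond to the blocks $B\ni t$: each component contains $B-t$ for exactly one $B$. Let $V_{t,B}$ be the vertex set of the component containing $B-t$. Thus $V\setminus t=\bigsqcup_{B\ni t}V_{t,B}$. We also use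
$$V_{t,B}=(B-t)\ \sqcup\bigsqcup_{w\in B-t}\ \bigsqcup_{B'\ni w,\,B'\ne B}V_{w,B'}.\tag{3}$$
*Proof of (3).* Let $w\in B-t$ and $B'\ne B$ at $w$. As $B-w\subset V_{w,B}$, the set $V_{w,B'}$ is disjoint from $B$. The set $V_{w,B'}\cup w$ is connected, avoids every other vertex $w_1$ of $B$, and meets $B-w_1$ in $w$; so it lies in $V_{w_1,B}$. With $w_1=t$ this shows $V_{w,B'}\subset V_{t,B}$. With $w_1\in B-t$ it shows that $V_{w,B'}$ is disjoint from all $V_{w_1,B''}$, $B''\ne B$. For equal $w$ the sets are disjoint components. Finally let $x\in V_{t,B}\setminus B$. Take a path in $G-t$ from $x$ to its first vertex $w$ in $B$, let $x_1\notin B$ be the vertex before $w$, and $B'\ne B$ the block of $x_1w$. The part of the path from $x$ to $x_1$ avoids $w$, so $x\in V_{w,B'}$.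

**Definition (odd and even blocks).** $B$ is *odd at $t$* or *even at $t$* according to the parity of $|V_{t,B}|$.

In $P_6$ the edge $v_2v_3$ is even at both ends (its sides have sizes $2$ and $4$), and $v_1v_2,v_3v_4,v_5v_6$ are odd at both ends. As $n$ is even, a bridge always has the same parity at both ends.

**Definition (local colourings).** For each pair $(t,B)$ fix a maximum-cut colouring $\chi_{t,B}$ of $G[B-t]$. Let $p_{t,B}$ and $q_{t,B}$ be the numbers of neighbours of $t$ in $B$ of colour $0$ and $1$, and choose $\chi_{t,B}$ so that $q_{t,B}$ is maximum. Define $\hat\chi_{t,B}:V_{t,B}\to\mathbb F_2$ recursively, along (3), by $\hat\chi_{t,B}=\chi_{t,B}$ on $B-t$ and $\hat\chi_{t,B}(w')=\chi_{t,B}(w)+\hat\chi_{w,B'}(w')$ for $w'\in V_{w,B'}$. Put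
$$k_{t,B}=\sum_{w\in V_{t,B}}\big(\hat\chi_{t,B}(w)+h(w)\big),\qquad K_t=\sum_{B\ni t}k_{t,B},\qquad\theta_t=h(t)+K_t .$$

Complements of maximum cuts are maximum cuts, so $p\le q$, and hence $q\ge1$. For a bridge, $(p,q)=(0,1)$. For a triangle block, $B-t$ is an edge and $p=q=1$. We note for later:
$$\text{if }p_{t,B}=q_{t,B}=1,\text{ the two neighbours of }t\text{ in }B\text{ differ in every maximum-cut colouring of }G[B-t],\tag{4}$$
since otherwise, after complementing, $q=2$ would be possible. In a tree $\hat\chi_{t,B}(w)$ is the parity of the distance from $t$ to $w$, so $\theta_t$ is $\sum_vh(v)$ plus the number of vertices at odd distance from $t$. In $P_6$ with $\{1,2,3\}$ every $\theta_t$ is $0+3=1$. None of these quantities depends on a root.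

**Rooting.** Fix a root $r$. For $v\ne r$ let the *parent block* of $v$ be the block $B\ni v$ with $r\in V_{v,B}$; the other blocks at $v$ are the *child blocks* of $v$. All blocks at $r$ are child blocks of $r$. Each block $B$ is a child block of exactly one of its vertices, called $t_B$. Indeed, if $r\in B$, then $r\in B-v\subset V_{v,B}$ for each $v\in B-r$, and $t_B=r$. If $r\notin B$, then by (3) and $V\setminus t=\bigsqcup V_{t,B'}$ there are $t\in B$ and a block $B'\ne B$ at $t$ with $r\in V_{t,B'}$. For any other $w\in B$ the connected set $V_{t,B'}\cup t$ avoids $w$ and lies in $V_{w,B}$; so $B$ is the parent block of $w$, and $t_B=t$. The vertex $t_B$ is the vertex of $B$ nearest to $r$.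

The *cores* $Q_B=B-t_B$ partition $V\setminus r$. The edges of $B$ are its *star* (the edges of $B$ at $t_B$) and the edges of $G[Q_B]$; all these sets partition $E$. The blocks $B'\neq B$ at $w\in Q_B$ are the child blocks of $w$, and $|V_{t_{B'},B'}|<|V_{t_B,B}|$ for them, which allows induction "from the leaves".

**Definition (pattern).** A pattern consists of $\omega\in\mathbb F_2$ and $\varphi_B\in\mathbb F_2$ for $B\ni r$. It defines $\pi(r)=\omega$ and $\pi(w)=\omega+\varphi_B+\hat\chi_{r,B}(w)$ for $w\in V_{r,B}$.

By the recursion for $\hat\chi$, going down from the root, if $t=t_B\ne r$ then $\pi(w)=\pi(t)+\hat\chi_{t,B}(w)$ on $V_{t,B}$. In detail: let $B_0$ be the parent block of $t$ and $t_0=t_{B_0}$. On $V_{t,B}$ we have $\hat\chi_{t_0,B_0}(w)=\chi_{t_0,B_0}(t)+\hat\chi_{t,B}(w)$. So adding to $\pi(t)$ the term $\hat\chi_{t,B}(w)$ gives $\pi(w)$, by the definition if $t_0=r$ and by induction otherwise. Consequently on each core $\pi$ equals $\chi_{t_B,B}$ or its complement, so *$\pi$ is a maximum-cut colouring of every $G[Q_B]$*.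

A star edge $t_Bw$ is *same* if $\pi(w)=\pi(t_B)$, else *opposite*; $s_B$ is the number of same edges in the star of $B$. If $t_B\ne r$, or if $t_B=r$ and $\varphi_B=0$, there are $p_{t_B,B}$ same and $q_{t_B,B}$ opposite edges. If $t_B=r$ and $\varphi_B=1$, it is the reverse. Put
$$z_B=\sum_{w\in V_{t_B,B}}(\pi(w)+h(w))=\begin{cases}|V_{t_B,B}|\,\pi(t_B)+k_{t_B,B}&\text{if }t_B\ne r,\\ |V_{r,B}|(\omega+\varphi_B)+k_{r,B}&\text{if }t_B=r.\end{cases}\tag{5}$$
By (3), for each core, in $\mathbb F_2$,
$$\sum_{w\in Q_B}(\pi(w)+h(w))+z_B+\sum_{B':\,t_{B'}\in Q_B}z_{B'}=0.\tag{6}$$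
The meaning of $z_B$: if $h+\deg_Z=\pi$, then counting degrees inside $V_{t_B,B}$ shows that the star of $B$ must contain $z_B$ edges of $Z$ modulo $2$. At the root this gives a genuine condition.

**Condition (P):** $\pi(r)+h(r)=\sum_{B\ni r}z_B$.

By (5) the right side is $(n-1)\omega+\sum_{B\text{ odd at }r}\varphi_B+K_r$. Since $n$ is even, $(n-1)\omega=\omega=\pi(r)$, so
$$\text{(P)}\iff\sum_{B\text{ odd at }r}\varphi_B=\theta_r,\qquad\text{and }\omega\text{ is free}.\tag{7}$$
So $\theta_r=1$ is the old parity obstruction, and flipping an odd block at $r$ removes it.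

## 7. Plans for the stars, and the weighting they produce

The flip turns opposite edges at $r$ into same edges and vice versa. Same star edges must be kept from being conflicts, and we pay for each of them with a toggle on an opposite star edge at the same vertex.

**Definition (plan).** Given a root and a pattern, declare the root *regular* or *exceptional*. A plan consists of, for each block $B$, a set $\Gamma_B$ of star edges with $|\Gamma_B|\equiv z_B$ and a set $A_B$ of opposite star edges disjoint from $\Gamma_B$; for every other star edge $e$ a prescribed value in $\{\alpha_e,\beta_e\}$; and a set $\mathcal U\subset V\setminus r$ with a real $\kappa_u$ for each $u\in\mathcal U$. If $r$ is exceptional, $A_B=\emptyset$ for $B\ni r$. We require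

**(C)** for every vertex $t$, except $t=r$ if $r$ is exceptional: $\ \sum_{B:\,t_B=t}|A_B|=\sum_{B:\,t_B=t}s_B+[t\in\mathcal U]$.

The edges of $\Gamma_B$ will get $\gamma_e$, the edges of $A_B$ will be toggles, and each $u\in\mathcal U$ has one extra forbidden value $\kappa_u$.

**Lemma 4.** If (P) and (C) hold, there is a weighting $w$ with

(i) $w(e)=\gamma_e$ on $\bigcup\Gamma_B$, the prescribed values on the other star edges outside $\bigcup A_B$, and $w(e)\in\{\alpha_e,\beta_e\}$ on $\bigcup A_B$;

(ii) $h+\deg_Z=\pi$;

(iii) every vertex of a core with at least two vertices is incident with an edge $e$ of that core with $w(e)\in\{\alpha_e,\gamma_e\}$;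

(iv) $D_w(u)\ne D_w(v)$ for all edges $uv$, except possibly edges $ru$ with $\pi(u)=\pi(r)$ when $r$ is exceptional;

(v) $D_w(u)\ne\kappa_u$ for $u\in\mathcal U$.

**Proof.** For a core $Q=Q_B$ let $K_Q,I_Q$ be the sets of its bichromatic and monochromatic edges under $\pi$, and $F_B=F_{G[Q]}$. By Lemma 2(1), $F_B(\partial)=\sum_Yc_{B,Y}\partial_Y$ over $Y\subset K_Q$ with $|Y|=|I_Q|$ and $(Q,E(Q)\setminus Y)$ connected, where $E(Q)=E(G[Q])$.

**Step 1 (a positive number).** This step replaces the identity $F_G(\partial)F_G>0$. Let $B^*$ range over all blocks, omitting those at $r$ if $r$ is exceptional. Put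
$$\Psi=\prod_BF_B\cdot\prod_{B^*}\ \prod_{t_{B^*}s\text{ same}}(x_{t_{B^*}}-x_s)\cdot\prod_{u\in\mathcal U}x_u,\qquad\mathcal O=\prod_BF_B(\partial)\cdot\prod_B\prod_{t_Bw\in A_B}(\partial_{t_B}+\partial_w).$$
Summing (C) over the vertices shows that $\mathcal O$ and $\Psi$ have equal degree, so $\mathcal O\Psi$ is a number. We claim $\mathcal O\Psi>0$.

Expand: in each factor $\partial_{t_B}+\partial_w$ and each factor $x_{t_B}-x_s$ choose one term. Let $a_B$, $b_B$ be the numbers of choices of the core term ($\partial_w$, respectively $-x_s$) in the star of $B$; both are $0$ if $B\ni r$ and $r$ is exceptional. We use a principle: if an operator and a polynomial are both homogeneous in a set of variables, the product of the operator with the polynomial evaluated at $0$ can be nonzero only if their degrees in that set agree, because distinct monomials are orthogonal.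

Split $Q_B=Q^=\sqcup Q^{\ne}$ according to whether $\pi(w)=\pi(t_B)$. These parts of all cores, together with $\{r\}$, partition the variables. Edges of $I_Q$ lie inside the two parts, so $F_B(\partial)$ and $F_B$ are homogeneous of equal degree in each part. In the star of $B$, the chosen $\partial_w$ have $w\in Q^{\ne}$ since edges of $A_B$ are opposite, and the chosen $x_s$ have $s\in Q^=$. The terms chosen at the upper end of child stars contribute to the part containing that end. So a nonzero contribution requires
$$a_B+\sum_{t_{B'}\in Q^{\ne}}(|A_{B'}|-a_{B'})=\sum_{t_{B'}\in Q^{\ne}}(s_{B'}-b_{B'})+|\mathcal U\cap Q^{\ne}|,\tag{8}$$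
$$\sum_{t_{B'}\in Q^{=}}(|A_{B'}|-a_{B'})=b_B+\sum_{t_{B'}\in Q^{=}}(s_{B'}-b_{B'})+|\mathcal U\cap Q^{=}|.\tag{9}$$
By (C) at the vertices of $Q_B$ (none of which is $r$), these become
$$a_B=\sum_{t_{B'}\in Q^{\ne}}(a_{B'}-b_{B'}),\qquad -b_B=\sum_{t_{B'}\in Q^{=}}(a_{B'}-b_{B'}).\tag{10}$$
If no vertex of $Q_B$ has a child block, $a_B=b_B=0$. By induction from the leaves, all $a_B=b_B=0$. So at most one term of the expansion contributes: the one in which $\partial_{t_B}$ and $x_{t_B}$ are always chosen. With $N_t=\sum_{B:t_B=t}|A_B|$, condition (C) says that the power of $x_t$ chosen outside the $F_B$ is also $N_t$; for an exceptional $r$ both are $0$. Hence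
$$\mathcal O\Psi=N_r!\prod_B\Big\langle F_B\prod_{w\in Q_B}x_w^{N_w},\ F_B\prod_{w\in Q_B}x_w^{N_w}\Big\rangle>0.$$

**Step 2 (toggles and the set $Z$).** Expanding each $F_B(\partial)$ in $\mathcal O$, we find sets $Y_B$ with $c_{B,Y_B}\ne0$ and
$$\prod_B\partial_{Y_B}\cdot\prod_B\prod_{t_Bw\in A_B}(\partial_{t_B}+\partial_w)\,\Psi\ne0.\tag{11}$$
The *toggles* are the edges of $\bigcup(Y_B\cup A_B)$. Their number is $N=\deg\Psi$. In each core choose $Z_B\subset E(Q_B)\setminus Y_B$ with
$$\deg_{Z_B}(w)\equiv\pi(w)+h(w)+\deg_{\bigcup\Gamma}(w)\qquad(w\in Q_B).$$
By Fact 4 this is possible if the right sides sum to $0$ over $Q_B$, because $(Q_B,E(Q_B)\setminus Y_B)$ is connected. An edge of $\bigcup\Gamma$ meeting $Q_B$ lies in the star of $B$ or in the star of some $B'$ with $t_{B'}\in Q_B$, and has exactly one end in $Q_B$. As $|\Gamma_B|\equiv z_B$, the sum is $\sum_{w\in Q_B}(\pi(w)+h(w))+z_B+\sum_{t_{B'}\in Q_B}z_{B'}=0$ by (6).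

Let $Z=\bigcup Z_B\cup\bigcup\Gamma_B$ and give $\gamma_e$ to its edges. Give $\alpha_e$ to the remaining non-toggle core edges, and the prescribed values to the star edges outside $\bigcup(\Gamma_B\cup A_B)$. The toggles are not in $Z$ and will get values in $\{\alpha_e,\beta_e\}$. Then (i) holds. (ii) holds on the cores by construction, and at $r$ because $\deg_Z(r)=\sum_{B\ni r}|\Gamma_B|\equiv\sum_{B\ni r}z_B=\pi(r)+h(r)$ by (P). (iii) holds because $(Q_B,E(Q_B)\setminus Y_B)$ is connected, so a vertex of a core with at least two vertices has a non-toggle core edge.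

**Step 3 (choosing the toggles).** Let $\Phi$ be the product of all $D_w(u)-D_w(v)$ with $uv\in I_{Q_B}$ (all $B$), all $D_w(t_B)-D_w(s)$ for same star edges $t_Bs$ (not at $r$ if $r$ is exceptional), and all $D_w(u)-\kappa_u$ with $u\in\mathcal U$, as a polynomial in the $N$ toggle weights. It has $N$ factors of degree at most $1$. Its part of degree $N$ is, up to sign, $\Psi$ after the substitution of Fact 2. By (1) the coefficient of the product of all toggle weights is $\pm$ the left side of (11), so it is nonzero. Fact 1 gives toggle values with $\Phi\ne0$. All edges not treated in $\Phi$, except same edges at an exceptional $r$, join vertices with different $\pi$; by (ii) and (A) they are no conflicts. This gives (iv) and (v). $\square$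

**Standard plan at $t\ne r$.** For each child block $B$ of $t$: let $\Gamma_B=\emptyset$ if $z_B=0$; if $z_B=1$, let $\Gamma_B$ be a single edge, a same edge if $p_{t,B}\ge1$ and an opposite one otherwise. Let $A_B$ consist of $p_{t,B}$ opposite edges outside $\Gamma_B$. This is possible: if $p\ge1$ all $q\ge p$ opposite edges are free, and if $p=0$ nothing is needed. The other star edges, $q_{t,B}-z_B$ in number, get $\alpha_e$. Then $\sum|A_B|=\sum p_{t,B}=\sum s_B$, so (C) holds at $t$ with $t\notin\mathcal U$. At a regular root the same recipe works for blocks with $\varphi_B=0$.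

## 8. Even order with a regular root

Recall that $n\ge4$ is even and (P) means $\sum_{B\text{ odd at }r}\varphi_B=\theta_r$.

**Case 1: $\theta_r=0$ for some $r$.** Root there, take $\varphi=0$, any $\omega$, standard plans everywhere and $\mathcal U=\emptyset$; Lemma 4 finishes.

So let $\theta_v=1$ for all $v$. Since $\sum_{B\ni v}|V_{v,B}|=n-1$ is odd, each vertex has an odd number of odd blocks.

**Case 2: some $r$ has an odd block $B_0$ with $p_{r,B_0}=q_{r,B_0}$.** Put $\varphi_{B_0}=1$ and the other $\varphi_B=0$; (P) holds. In the star of $B_0$ the numbers of same and opposite edges are still equal and positive, so the standard recipe works there too. Lemma 4 finishes.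

**Case 3: some $r$ has at least three odd blocks.** The flipped block will have too few opposite edges, and another odd block makes up for this. Let $B_0$ be an odd block at $r$ with $q_{r,B}-p_{r,B}$ minimal among the odd blocks, and $B_1$ another odd block at $r$. Put $\varphi_{B_0}=1$, other $\varphi_B=0$, so (P) holds. Choose $\omega$ with $z_{B_1}=\omega+k_{r,B_1}=0$. For $B\ni r$ let $\Gamma_B$ be empty if $z_B=0$ and a single edge if $z_B=1$, a same edge if one exists. Now count the opposite edges outside $\Gamma_B$. For $B_0$ there are $p_{r,B_0}$, since it has $q_{r,B_0}\ge1$ same edges and $\Gamma_{B_0}$ uses no opposite one. For $B_1$ there are $q_{r,B_1}$, as $\Gamma_{B_1}=\emptyset$. For any other block there are at least $p_{r,B}$. The number of same edges at $r$ is $q_{r,B_0}+\sum_{B\ne B_0}p_{r,B}$. Since $q_{r,B_1}-p_{r,B_1}\ge q_{r,B_0}-p_{r,B_0}$, there are enough opposite edges to choose the $A_B$, $B\ni r$, so that (C) holds at $r$. The other star edges at $r$ get $\alpha_e$. Use standard plans elsewhere, $\mathcal U=\emptyset$, and Lemma 4.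

On $K_{1,3}$ with $Q=\{1,2,3\}$, rooted at the centre, this reads as follows. Each block is an edge to a leaf $l_i$ with $(p,q)=(0,1)$ and $k_{r,B}=1+h(l_i)=0$; $\theta_r=h(r)=1$. The choice is $\omega=0$, and $z_{B_0}=1$, $z_{B_1}=z_{B_2}=0$. So $rl_0$ gets $2$, $rl_1$ is a toggle in $\{1,3\}$, $rl_2$ gets $1$. The only same edge is $rl_0$, with degrees $3+w(rl_1)$ and $2$.

What remains is the following situation.

**Situation $(\star)$:** $n\ge4$ is even, $\theta_v=1$ for all $v$, and every vertex $v$ has exactly one odd block $B_1(v)$, with $p_{v,B_1(v)}<q_{v,B_1(v)}$.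

The path $P_6$ with $\{1,2,3\}$ is an example. Here a regular root fails in a specific way. To satisfy (P) we must flip $B_1(r)$, which then has $q$ same and only $p<q$ opposite edges, and every other block at $r$ is even. For instance, at an end of $P_6$ there is one same edge and no opposite edge at all, so (C) cannot hold at $r$.

## 9. A root of maximal possible weight

So far we used only (A). From here on we are in the setting of Theorem 1: $f=0$, $\alpha_e=\alpha$, $\beta_e=c$, $\gamma_e=\gamma$, $D_w=d_w$, and $\alpha,\gamma<c$ since $c=\max Q$. The new idea is to declare the root exceptional, make its weighted degree as large as the required $\gamma$'s allow, and keep its same-coloured neighbours below it or away from this one known value.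

**Definition ($M$ and tightness).** Reading $k_{u,B}$ as $0$ or $1$ in $\mathbb Z$, put
$$M(u)=c\,d(u)-(c-\gamma)\sum_{B\ni u\text{ even at }u}k_{u,B}.$$
Call $u$ *tight* if $q_{u,B}=k_{u,B}=1$ for every block $B$ even at $u$.

In $P_6$ with $\{1,2,3\}$ we have $h\equiv d$. For $v_2$ and the even block $v_2v_3$, the vertices $v_3,v_4,v_5,v_6$ have $\hat\chi=1,0,1,0$ and $h=0,0,0,1$, so $k=1$. For $v_3$ and the same block, $v_2,v_1$ have $\hat\chi=1,0$ and $h=0,1$, so $k=0$. Thus $M(v_1)=3$, $M(v_2)=6-1=5$, $M(v_3)=6$, and the other half is symmetric. The vertex $v_2$ is tight, $v_3$ is not, and $v_1$ is tight because it has no even block.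

**Lemma 5.** Assume $(\star)$, and let $r$ satisfy $M(r)\ge M(u)$ for all neighbours $u$ of $r$, except possibly those for which $ru$ is a bridge forming an even block at $r$. A proper weighting exists in each of these cases:

(a) $B_1(r)$ is not a bridge;

(b) $B_1(r)=\{r,u\}$ is a bridge, and $M(u)<M(r)$ or $u$ is not tight;

(c) $B_1(r)=\{r,u\}$ is a bridge, $u$ is tight, and $p_{u,B'}=1$ for some block $B'$ even at $u$.

**Proof of (a) and (b).**

**Step 1 (the plan).** Root at $r$, declared exceptional. Put $\varphi_{B_1(r)}=1$ and the other $\varphi_B=0$, so (P) holds by (7). Choose $\omega$ with $z_{B_1(r)}=\omega+1+k_{r,B_1(r)}=0$. For $B$ even at $r$, (5) gives $z_B=k_{r,B}$. For $B\ni r$ let $\Gamma_B$ be one edge if $z_B=1$ and empty otherwise, $A_B=\emptyset$, and prescribe the value $c$ on all other star edges at $r$. Then, for the resulting $w$,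
$$d_w(r)=M(r).$$
At $t\ne r$ use standard plans with one modification. Let $\mathcal U$ be the set of neighbours $u$ of $r$ with $\pi(u)=\pi(r)$ whose odd block $B_1(u)$ is a child block of $u$ with $z_{B_1(u)}=0$. For these put $\kappa_u=M(r)$ and add one more opposite edge to $A_{B_1(u)}$. This is possible since $\Gamma_{B_1(u)}=\emptyset$ and $q>p$ by $(\star)$. So (C) holds, and Lemma 4 gives $w$. Only edges $ru$ with $\pi(u)=\pi(r)$ can be conflicts, and for $u\in\mathcal U$ they are not, by (v). Let $u\notin\mathcal U$ be a neighbour of $r$ with $\pi(u)=\pi(r)$, and let $B$ be the block containing $ru$; so $t_B=r$.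

**Step 2 ($d_w(u)\le M(u)$).** All weights are at most $c$, so it suffices to find $\sum_{B'\text{ even at }u}k_{u,B'}$ edges of weight $\gamma$ at $u$. In the star of each child block $B'$ of $u$ with $z_{B'}=1$ there is one, and $z_{B'}=k_{u,B'}$ for $B'$ even at $u$ by (5). If $B_1(u)=B$, the child blocks of $u$ are exactly the even blocks at $u$, and we are done. Otherwise $B_1(u)$ is a child block with $z_{B_1(u)}=1$ (as $u\notin\mathcal U$), and $B$ is even at $u$. Then the number of $\gamma$-edges in child stars of $u$ is at least $1+\sum_{B'\text{ even},\,B'\ne B}k_{u,B'}\ge\sum_{B'\text{ even}}k_{u,B'}$.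

**Step 3 (strictness if $|B-r|\ge2$).** By Lemma 4(iii), $u$ has, besides these $\gamma$-edges in child stars, an edge of weight $\alpha$ or $\gamma$, hence less than $c$, in the core $B-r$. As $ru$ is not a bridge, $M(u)\le M(r)$, and so $d_w(u)<M(u)\le M(r)=d_w(r)$.

**Step 4 ($B$ a bridge).** If $B$ is even at $r$, then $\varphi_B=0$ and $\chi_{r,B}(u)=1$ give $\pi(u)\ne\pi(r)$, contrary to the choice of $u$. So $B=B_1(r)=\{r,u\}$; this does not happen in case (a), which is proved. In this situation $|V_{u,B}|=n-|V_{r,B}|$ is odd, so $B=B_1(u)$, all child blocks of $u$ are even at $u$, $u\notin\mathcal U$, and $M(u)\le M(r)$ by hypothesis. Besides the $\gamma$-edges, the standard plan puts $\alpha$ on $q_{u,B'}-k_{u,B'}\ge0$ edges of each child star. Hence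
$$d_w(u)\le M(u)-(c-\alpha)\sum_{B'}(q_{u,B'}-k_{u,B'}).$$
Since $q\ge1\ge k$, the sum is positive unless $u$ is tight. So $d_w(u)<M(r)$ if $M(u)<M(r)$ or if $u$ is not tight. This proves (b). Case (c) is proved in the next section.

Here is the plan on $P_6$ with $\{1,2,3\}$ and $r=v_3$, where $M(v_3)=M(v_4)=6$ and $v_4$ is not tight. We have $k_{r,B_1(r)}=1$ and $\omega=0$. The edges $v_2v_3$ and $v_3v_4$ get $c=3$. The edge $v_4v_5$ has $z=k=0$ and gets $\alpha=1$; $v_5v_6$ and $v_1v_2$ have $z=1$ and get $\gamma=2$. The weights $2,3,3,1,2$ along the path give degrees $2,5,6,4,3,2$.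

## 10. One more toggle inside a core

In case (c) the estimate above may be an equality: with $p=q=k=1$ at $B'$, the standard plan puts $\gamma$ on the same edge and leaves the opposite edge as a toggle, which may receive $c$. We shall forbid that by prescribing $\alpha$ on it, and pay with an additional toggle in the core of $B'$.

**Proof of Lemma 5(c).** Keep the plan of Section 9 except at $B'$. Since $u$ is tight, $p=q=k=1$ for $(u,B')$. By Step 4 above, $B'$ is a child block of $u$ even at $u$, so $z_{B'}=k_{u,B'}=1$. Let $Q=B'-u$, $H=G[Q]$, and let $s,y$ be the two neighbours of $u$ in $B'$, with $us$ same and $uy$ opposite.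

**Step 1 (the changed plan).** Put $A_{B'}=\emptyset$, let $\Gamma_{B'}$ be $\{us\}$ or $\{uy\}$ (to be chosen), and give $\alpha$ to the other edge. All conditions (C) hold except at $u$, where the left side is now too small by exactly one. We shall replace $F_{B'}(\partial)$ in $\mathcal O$ by an operator $P$ of degree one more, and then run the proof of Lemma 4 again. Note first:
$$\text{if }R\subset Q\text{ contains exactly one of }s,y,\text{ then }g_H(R)\ge1,\tag{12}$$
where $g_H$ is taken for $\pi|_Q$; otherwise switching $\pi|_Q$ on $R$ would give a maximum cut in which $s,y$ have equal colours, against (4). Let $\varsigma_v=(-1)^{\pi(v)}$.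

**Step 2 (the operator if no bridge of $H$ separates $s$ from $y$).** Let $\Gamma_{B'}=\{us\}$ and $P=F_{B'}(\partial)(\partial_s+\partial_y)$. Since $s,y$ have different colours, $-\varsigma_s\varsigma_y=1$. By (12) and Lemma 2(2), $P$ is a combination of $\partial_Y$ with $Y\subset K_Q$, $|Y|=|I_Q|+1$ and $(Q,E(Q)\setminus Y)$ connected. The set $Z_{B'}$ can then be chosen as in Lemma 4.

**Step 3 (the operator if some bridge of $H$ separates $s$ from $y$).** The simplest case is a triangle $B'$, where $H$ is the edge $sy$: turning this edge into a toggle disconnects the core. In general, choose a separating bridge $e=ab$ for which the component $Q^0\ni s,a$ of $H-e$ is as small as possible; let $Q'=Q\setminus Q^0\ni b,y$. The bridge is bichromatic, so $I_Q$ splits into edges inside $Q^0$ and edges inside $Q'$, and $F_{B'}=F^0F'$ accordingly (up to sign, which we absorb in the orientation). Also $\pi$ restricts to maximum-cut colourings of $G[Q^0]$ and $G[Q']$: from better colourings of the two sides, complementing one side if needed to make $e$ bichromatic, one would get a better cut of $H$.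

Suppose $s\ne a$. No bridge of $G[Q^0]$ separates $s$ from $a$: since $Q'$ is attached to $Q^0$ only at $a$, it would be a bridge of $H$ separating $s$ from $y$ with a smaller $s$-side. Moreover $g_{G[Q^0]}(R)\ge1$ for $R\subset Q^0$ containing exactly one of $s,a$. Indeed, passing to $Q^0\setminus R$ if necessary, let $s\in R\not\ni a$; then no edge leaves $Q^0$ from $R$, so $g_{G[Q^0]}(R)=g_H(R)\ge1$ by (12), as $R$ contains $s$ and not $y$.

Write $\partial$-operators in the sign coordinates $x_v\leftrightarrow\varsigma_v\partial_v$ of Lemma 2. By Lemma 2(2) on $G[Q^0]$ and Lemma 2(1) on $G[Q']$, the operator of $F^0(x_s-x_a)\cdot F'$ is a combination of products $\partial_{Y^0}\partial_{Y'}$ such that $E(Q^0)\setminus Y^0$ connects $Q^0$ and $E(Q')\setminus Y'$ connects $Q'$. By Lemma 2(1) twice, and since $x_a-x_b$ becomes $\pm\partial_{\{e\}}$, the operator of $F^0F'(x_a-x_b)$ is a combination of products $\partial_{Y^0}\partial_{Y'}\partial_{\{e\}}$ of this kind. Add the two; if $s=a$, take only the second. We obtain $F^0F'(x_s-x_b)$. So, with $\varsigma=-\varsigma_s\varsigma_b$, the operator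
$$P=F_{B'}(\partial)(\partial_s+\varsigma\partial_b)$$
is a combination of $\partial_Y$ with $Y\subset K_Q$, $|Y|=|I_Q|+1$, such that $E(Q^0)\setminus Y$ connects $Q^0$ and $E(Q')\setminus Y$ connects $Q'$. For the triangle this is just $P=\partial_s+\partial_y$ and $Y=\{sy\}$.

Next, the set $Z$. If $e\notin Y_{B'}$ for the set $Y_{B'}$ finally selected, give $e$ the weight $\alpha$; so $e\notin Z$ always. Choose $Z_{B'}$ separately inside $E(Q^0)\setminus Y_{B'}$ and $E(Q')\setminus Y_{B'}$. This requires
$$\sum_{w\in Q^0}\big(\pi(w)+h(w)+\deg_{\bigcup\Gamma}(w)\big)=0$$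
and the same for $Q'$. Replacing $\Gamma_{B'}=\{us\}$ by $\{uy\}$ changes the sum for $Q^0$ by $1$, because $s\in Q^0$ and $y\notin Q^0$. The sum does not depend on $Y_{B'}$, so we choose $\Gamma_{B'}$ in advance to make it $0$. Since $|\Gamma_{B'}|=1=z_{B'}$, the total over $Q$ is $0$ by (6), and the sum for $Q'$ is $0$ too.

**Step 4 (the evaluation).** Repeat Step 1 of Lemma 4 with $P$ in place of $F_{B'}(\partial)$. The degrees of $\mathcal O$ and $\Psi$ agree again. In addition to the earlier choices, we choose a term of the factor $\partial_s+\partial_y$, respectively $\partial_s+\varsigma\partial_b$. For all blocks below $B'$, and for the child blocks of $u$ other than $B'$ and everything below them, (10) holds as before, so there $a=b=0$. We have $a_{B'}=0$ since $A_{B'}=\emptyset$, and $b_{B'}\in\{0,1\}$ since $us$ is the only same edge, with factor $x_u-x_s$.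

In the situation of Step 2 use the groups $Q^=\ni s$ and $Q^{\ne}\ni y$. By (C) at the vertices of $Q$, the degrees in $Q^{\ne}$ agree only if $\partial_y$ is not chosen. Then $\partial_s$ is chosen, and the degrees in $Q^=$ agree only if $b_{B'}=1$. In the situation of Step 3 use instead the groups $Q^0\ni s$ and $Q'\ni b$, in which $F_{B'}=F^0F'$ is also homogeneous. The degrees in $Q'$ show that $\partial_b$ is not chosen, and then the degrees in $Q^0$ give $b_{B'}=1$.

For the core $\{u\}$ of the block $\{r,u\}$, the operator degree is $\sum|A_{B''}|$ and the polynomial degree is $\sum s_{B''}-1$, with sums over the child blocks $B''$ of $u$ (one factor $x_u-x_s$ gave $-x_s$). These are equal, because (C) at $u$ fails by exactly one. The star of $\{r,u\}$ carries no operators or factors, as $r$ is exceptional. All other cores behave as before. So exactly one term contributes. Up to the sign $-1$ from $-x_s$ it is a product of positive factorials and square norms, the one for $Q$ being the square norm of $F_{B'}x_s\prod_{w\in Q}x_w^{N_w}$. Hence the value is nonzero.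

**Step 5 (conclusion).** Steps 2 and 3 of Lemma 4 now go through, with $Z_{B'}$ as above. In Step 3 above, the core of $B'$ need not be connected after removing the toggles, so Lemma 4(iii) is not claimed for $Q$; we use it only for cores of blocks at $r$, and $B'$ is not one. The edges at $r$ other than $ru$ are treated as in Section 9. For $ru$: the two edges in the star of $B'$ have weights $\gamma$ and $\alpha$, and every other child star of $u$ contains a $\gamma$-edge, since $u$ is tight and so $z_{B''}=k_{u,B''}=1$. The child blocks of $u$ are exactly its even blocks, so $d_w(u)\le M(u)-(c-\alpha)<M(u)\le M(r)=d_w(r)$. $\square$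

## 11. Even bridges, stuck pairs, and the value zero

It remains to find a root to which Lemma 5 applies. We first relate the two ends of an even bridge.

**Lemma 6.** Assume $(\star)$. If a bridge $B=\{y,y'\}$ is even at $y$ (equivalently at $y'$, as $n$ is even), then $k_{y,B}+k_{y',B}=1$ in $\mathbb F_2$.

**Proof.** We have $\hat\chi_{y',B}(y)=1$, and $\hat\chi_{y',B}(w)=1+\hat\chi_{y,B'}(w)$ for $w\in V_{y,B'}$, $B'\ne B$. Since $|V_{y',B}|=1+\sum_{B'\ne B}|V_{y,B'}|$ is even,
$$k_{y',B}=1+h(y)+\sum_{B'\ne B}\big(|V_{y,B'}|+k_{y,B'}\big)=h(y)+\sum_{B'\ne B}k_{y,B'}+|V_{y',B}|=\theta_y+k_{y,B}=1+k_{y,B}.\qquad\square$$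

In $P_6$ we saw $k=1$ at $v_2$ and $k=0$ at $v_3$ for the bridge $v_2v_3$.

**Definition (stuck pair).** Assume $(\star)$. A *stuck pair* is a bridge $\{r,u\}=B_1(r)=B_1(u)$ such that every other block $B$ at $v\in\{r,u\}$ is a bridge with $k_{v,B}=1$.

For example $\{v_1,v_2\}$ is a stuck pair in $P_6$ with $\{1,2,3\}$. The next lemma says that at a maximum of $M$ only stuck pairs resist.

**Lemma 7.** Assume $(\star)$. Let $R\subset V$ be nonempty such that every edge $vv'$ with $v\in R$, $v'\notin R$ is a bridge forming an even block at $v$. Let $r_1$ maximise $M$ over $R$. Then either a proper weighting exists, or $B_1(r_1)=\{r_1,u_1\}$ is a bridge with $u_1\in R$, $M(u_1)=M(r_1)$, and $\{r_1,u_1\}$ is a stuck pair.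

**Proof.** The vertex $r_1$ satisfies the hypothesis of Lemma 5: neighbours in $R$ have no larger $M$, and neighbours outside $R$ are excepted. If $B_1(r_1)$ is not a bridge, use (a). Let $B_1(r_1)=\{r_1,u_1\}$ be a bridge. It is odd at $r_1$, so $u_1\in R$ and $M(u_1)\le M(r_1)$. As $n$ is even, it is also odd at $u_1$, so it is $B_1(u_1)$. If $M(u_1)<M(r_1)$ or $u_1$ is not tight, use (b). Otherwise $u_1$ also maximises $M$ over $R$, and (b) with root $u_1$ finishes unless $r_1$ is tight. If a block even at $u_1$, or at $r_1$, has $p=1$ there, use (c) with root $r_1$, or $u_1$, respectively. Otherwise all even blocks at $r_1$ and $u_1$ have $q=k=1$ and $p\le q$, $p\ne1$, hence $p=0$. So the vertex has only one neighbour in each of them and they are bridges: $\{r_1,u_1\}$ is a stuck pair. $\square$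

**End of the proof of Theorem 1.** Assume $(\star)$.

**Step 1 (an extreme stuck pair).** Apply Lemma 7 with $R=V$. If it gives no proper weighting, stuck pairs exist. Each stuck pair has another block at one of its vertices, as $G$ is connected and $n\ge4$. Among all stuck pairs, vertices $x$ of the pair and further blocks $\{x,s\}$ at $x$, choose one for which $E_0:=V_{x,\{x,s\}}$ has minimum size. Here $|E_0|$ is even because $\{x,s\}\ne B_1(x)$, and $k_{x,\{x,s\}}=1$. The edge $sx$ is the only edge leaving $E_0$; it is a bridge, even at $s$.

**Step 2 (a second stuck pair inside).** Apply Lemma 7 with $R=E_0$. If it gives no proper weighting, we get a stuck pair $\{r_1,u_1\}\subset E_0$ with $M(r_1)=M(u_1)=\max_{E_0}M$. Let $\{y,s_2\}$, $y\in\{r_1,u_1\}$, be another block at this pair, and $E'=V_{y,\{y,s_2\}}$. We claim $x\in E'$. Suppose not. The set $V\setminus E_0$ is connected (it is $x$ together with components of $G-x$), contains $x$ and avoids $y$; so it lies in one component of $G-y$, which is not $E'$. Hence $E'\subset E_0\setminus y$, contradicting minimality.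

**Step 3 (the pair is a pendant path).** For different such blocks the sets $E'$ are disjoint: they are different components of $G-y$, or they lie on different sides of the bridge $r_1u_1$. All of them contain $x$, and there is at least one, as $n\ge4$. Hence there is exactly one, at $y$ say, and the other vertex $y'$ of the pair is a leaf. So $d(y)=2$ and $M(y)=2c-(c-\gamma)=c+\gamma$, while $M(y')=c$. As these are equal, $\gamma=0$, and therefore $c>0$. (This can occur, for instance for $Q=\{-1,0,1\}$.) Also $V_{s_2,\{y,s_2\}}=\{y,y'\}$ is even, so by Lemma 6 $k_{s_2,\{y,s_2\}}=1+k_{y,\{y,s_2\}}=0$.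

**Step 4 (contradiction).** Suppose first $s_2\in E_0$. With $d_B(s_2)$ the degree of $s_2$ in $B$,
$$M(s_2)=c\sum_{B\ni s_2}d_B(s_2)-c\sum_{B\text{ even at }s_2}k_{s_2,B}.$$
The odd block at $s_2$ contributes at least $c$, the even block $\{y,s_2\}$ contributes $c-0=c$, and any other even block contributes $c\,d_B(s_2)-c\,k_{s_2,B}\ge0$. So $M(s_2)\ge2c>c=M(y)=\max_{E_0}M$, a contradiction. Suppose now $s_2\notin E_0$. Then $ys_2$ is the only edge leaving $E_0$, so $y=s$ and $s_2=x$. Thus $k_{x,\{x,s\}}=k_{s_2,\{y,s_2\}}=0$, contradicting $k_{x,\{x,s\}}=1$.

So in situation $(\star)$ a proper weighting always exists. Odd $n$ was settled in Section 5, and even $n$ is covered by the three cases of Section 8 and $(\star)$. This proves Theorem 1. $\blacksquare$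

## 12. Weights in torsion-free abelian groups

**Corollary 3.** Let $A$ be a torsion-free abelian group and $Q\subset A$ with $|Q|\ge3$. Every nice graph has an edge weighting $w:E\to Q$ such that $\sum_{e\ni u}w(e)\ne\sum_{e\ni v}w(e)$ for all edges $uv$. Conversely, a graph with a $K_2$ component has no such weighting for any $Q$. And $3$ is optimal: for no abelian group $A$ and no 2-element $Q\subset A$ does $K_3$ have such a weighting.

**Proof.** Restrict to three elements of $Q$. They generate a finitely generated torsion-free, hence free, abelian group $\mathbb Z^m$. The homomorphisms $\mathbb Z^m\to\mathbb Q$ that kill one of the three nonzero differences lie in finitely many proper subspaces of $\mathbb Q^m$; one outside them, scaled, is a homomorphism to $\mathbb Z$ injective on the three elements. Apply Theorem 1 to the three images and pull the weighting back: equal sums in $A$ would have equal images. Both ends of a $K_2$ component have the same sum. In $K_3$ with two available weights, two edges have equal weight, and the ends of the third edge then have equal sums. $\square$
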